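# Strong odd clique immersions in graphs with independence number two

## A five-cycle that behaves like a triangle

Take the five-cycle $C_5$ with vertices $a_1,a_2,a_3,a_4,a_5$ in order. It needs three colors, and it contains no triangle. It does contain something close to one. Choose the three corners $a_1,a_2,a_3$ and connect them by
$$a_1a_2,\qquad a_2a_3,\qquad a_3a_4a_5a_1 .$$
These three paths share no edge, their lengths $1,1,3$ are odd, and the interior vertices $a_4,a_5$ of the long path are not corners. Four corners are impossible: each corner would be the start of three edge-disjoint paths, so it would have degree at least $3$, while all degrees are $2$. So $C_5$ has three colors and a generalized clique on three corners, although its largest clique has two vertices.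

Now add a sixth vertex $y$, joined to the five-cycle in such a way that there is still no independent set of size $3$. Two non-adjacent vertices that both miss $y$ would form such a set together with $y$, so the non-neighbors of $y$ on the cycle are pairwise adjacent: there are at most two of them, and two of them are consecutive. Rotate the names so that they lie in $\{a_3,a_4\}$. Then $y$ is adjacent to $a_5,a_1,a_2$, and the four corners $y,a_5,a_1,a_2$ are connected by
$$ya_5,\quad ya_1,\quad ya_2,\quad a_5a_1,\quad a_1a_2,\quad a_2a_3a_4a_5 .$$
Again the paths are edge-disjoint, odd, and avoid corners in their interiors. How many colors does this graph need? If $y$ is adjacent to the whole cycle, four. If $y$ misses, say, $a_3$, then $\{y,a_3\}$ is one color class and the remaining path $a_4a_5a_1a_2$ takes two more, so three colors suffice. In both cases there are at least as many corners as colors.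

Both graphs have independence number two. How long does this go on? Let us fix the words first. All graphs are simple, $\alpha$ is the independence number, $\omega$ the clique number and $\chi$ the chromatic number.

**Definition (immersion, strong, odd).** A graph $G$ contains a graph $F$ as an *immersion* (an *$F$-immersion*) if there are an injective map $\varphi\colon V(F)\to V(G)$ and a set $\mathcal P$ of pairwise edge-disjoint paths in $G$ such that for every $uv\in E(F)$ there is a path $P_{uv}\in\mathcal P$ with endpoints $\varphi(u)$ and $\varphi(v)$. The vertices of $\varphi(V(F))$ are the *terminals*. The immersion is *strong* if no path of $\mathcal P$ has a terminal as an interior vertex. It is *(totally) odd* if every path of $\mathcal P$ has odd length.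

Two examples show what the adjectives do. In the four-cycle $v_1v_2v_3v_4$ the terminals $v_1,v_2,v_3$ with paths $v_1v_2$, $v_2v_3$, $v_3v_4v_1$ form a strong $K_3$-immersion that is not odd. No odd one exists: an odd path in a bipartite graph joins opposite sides, and among three terminals two lie on the same side. Next, let two triangles $abx$ and $bcy$ share the vertex $b$. The terminals $a,b,c$ with paths $ab$, $bc$, $axbyc$ form a $K_3$-immersion that is not strong. With these terminals it cannot be made strong, because every path from $a$ to $c$ passes through $b$.

**Definition ($s(G)$).** Let $s(G)$ be the largest $t\ge0$ such that $G$ has a strong odd $K_t$-immersion.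

We computed $s(C_5)=3$ and $s(C_4)=2$. Three facts will be used constantly. If $G$ has a strong odd $K_t$-immersion and $T'$ is a subset of its terminals, then keeping only the paths with both ends in $T'$ gives a strong odd $K_{|T'|}$-immersion. Hence $G$ has *no* strong odd $K_t$-immersion if and only if $s(G)\le t-1$. Also $s(G')\le s(G)$ for every subgraph $G'$ of $G$, and $s(G)\ge\omega(G)$.

## Chromatic number against clique immersions: $3/2$, $5/4$ and $c_0$

For graphs with $\alpha(G)\le2$ we ask how large $\chi(G)$ can be when $s(G)$ is bounded. The following theorem is known.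

**Theorem (constant $3/2$).** Let $t\in\mathbb Z^+$ and let $G$ be a graph. If $\alpha(G)\le2$ and $G$ has no strong odd $K_t$-immersion, then $\chi(G)\le\lceil\frac32(t-1)\rceil$.

The question comes from Henry Echeverría and Jessica McDonald, "Coloring graphs with independence number two and no odd clique immersions", arXiv:2605.04022 (2026). The authors conjecture that $\frac32$ is not best possible, so we are asked to prove or disprove that some constant $c<\frac32$ works in its place for every $t$. We shall prove that the conjecture is true, with $c=\frac54$.

**Theorem A.** If $\alpha(G)\le2$, then $s(G)\ge\lceil\frac45\chi(G)\rceil$. Consequently, for every $t\in\mathbb Z^+$, if $\alpha(G)\le2$ and $G$ has no strong odd $K_t$-immersion, then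
$$\chi(G)\le\Big\lfloor\frac54(t-1)\Big\rfloor\le\Big\lceil\frac54(t-1)\Big\rceil .$$

The proof of Theorem A is self-contained and does not use the theorem with $\frac32$. After it we go further. Let $\psi=1.4655\ldots$ be the real root of $\psi^3=\psi^2+1$ and put $c_0=(1+\psi)/2$, so that $1.2327<c_0<1.2328$.

**Theorem B.** For every $c>c_0$ there is a constant $C$ such that every $G$ with $\alpha(G)\le2$ and no strong odd $K_t$-immersion has $\chi(G)\le c(t-1)+C$.

**Corollary C.** There is $c<\frac54$ such that $\chi(G)\le\lceil c(t-1)\rceil$ for all $t\in\mathbb Z^+$ and all $G$ with $\alpha(G)\le2$ and no strong odd $K_t$-immersion. No $c<1$ has this property.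

The optimal constant is not determined here; in particular it is not decided whether $c=1$ works. All immersions that we build use only paths of length $1$ or $3$.

Notation for the whole lecture: $x\sim y$ means $xy\in E(G)$; $x\not\sim y$ means $x\ne y$ and $xy\notin E(G)$; and $H=\overline G$ is the complement. We have $\alpha(G)\le2$ exactly when $H$ is triangle-free, and then the non-neighbors of any vertex form a clique of $G$.

## From colors to vertices: matchings in the complement

The example suggests working with the number $n$ of vertices instead of $\chi(G)$. Since color classes have at most two vertices, $\chi(G)\ge n/2$. The engine of the proof will be a bound in terms of $n$.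

**Theorem 1.** Let $G$ have $n\ge1$ vertices, $n\ne2$, and $\alpha(G)\le2$. Then $s(G)\ge g(n):=\lfloor(2n+6)/5\rfloor$.

The first values are $g(1)=1$, $g(3)=g(4)=2$, $g(5)=g(6)=3$, $g(7)=g(8)=g(9)=4$, $g(10)=5$. The value $n=2$ must be excluded: $g(2)=2$, but two isolated vertices have $s=1$.

Does Theorem 1 bound $s$ against $\chi$? Only if $\chi$ is close to $n/2$. For $G=K_n$ it gives about $2n/5$, while $\chi=n$. So before proving it we reduce to graphs with $n=2\chi-1$.

The *join* of graphs $G_1,\dots,G_r$ is their disjoint union together with all edges between different $G_i$. Its complement is the disjoint union of the complements $\overline{G_i}$. For example, the graph of the previous section in which $y$ sees the whole cycle is the join of $C_5$ and $K_1$.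

**Lemma 2.** If $G$ is the join of $G_1,\dots,G_r$, then $\chi(G)=\sum\chi(G_i)$ and $s(G)\ge\sum s(G_i)$.

*Proof.* A color class of $G$ cannot meet two different $G_i$, so the colors used on different factors are disjoint sets; conversely one may color the factors with disjoint palettes. This gives the first claim. For the second, take an immersion with $s(G_i)$ terminals inside each $G_i$, and join terminals in different factors by the edge between them. The paths inside $G_i$ use only edges of $G_i$, so everything is edge-disjoint. Their interior vertices lie in $G_i$ and are not terminals of $G_i$, hence not terminals at all. $\square$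

Write $\nu(F)$ for the size of a maximum matching of $F$. The next lemma is classical. An example for its hypothesis is $C_5$: $\nu(C_5)=2$, deleting any vertex leaves a path on four vertices with $\nu=2$, and $5=2\cdot2+1$.

**Lemma 3 (Gallai's lemma).** If $F$ is a connected graph with $\nu(F-v)=\nu(F)$ for every vertex $v$, then $|V(F)|=2\nu(F)+1$.

*Proof.* The hypothesis says that every vertex is missed by some maximum matching. So some maximum matching misses at least one vertex, and it suffices to show that no maximum matching misses two vertices.

Suppose otherwise. Among all maximum matchings $M$ and all pairs $u\ne v$ missed by $M$, choose a triple with $\operatorname{dist}(u,v)$ minimum. If $u,v$ were adjacent, $M+uv$ would be a larger matching; so $\operatorname{dist}(u,v)\ge2$, and there is an interior vertex $w$ on a shortest $u$–$v$ path. It is closer to $u$ and to $v$ than these are to each other. Among the maximum matchings missing $w$ choose $M'$ with $|M\cap M'|$ maximum.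

By minimality of the distance, $M'$ does not miss $w$ together with $u$ or with $v$. So $M'$ covers $u$ and $v$, which $M$ does not. As $M$ and $M'$ cover equally many vertices, at least two vertices are covered by $M$ and not by $M'$. Let $x\ne w$ be one of them, with $xy\in M$. If $y$ were not covered by $M'$, then $M'+xy$ would be larger; so $yz\in M'$ for some $z$. Since $x$ is not covered by $M'$ we have $z\ne x$, and therefore $yz\notin M$. Now $M'-yz+xy$ is a maximum matching. It misses $w$, because $w\ne x$, and $w\ne y$ since $y$ is covered by $M'$ and $w$ is not. It shares one more edge with $M$ than $M'$ does. This contradicts the choice of $M'$. $\square$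

**Lemma 4.** If $\alpha(G)\le2$, then $G$ has an induced subgraph that is the join of graphs $G_1,\dots,G_r$ ($r\ge0$) with $\sum_i\chi(G_i)=\chi(G)$ and $|V(G_i)|=2\chi(G_i)-1$ for all $i$.

*Proof.* For any graph $L$ with $\alpha(L)\le2$, a coloring is a partition into classes of size $1$ and $2$. The classes of size $2$ form a matching of $\overline L$, and the number of colors is $|V(L)|$ minus the size of that matching. Hence
$$\chi(L)=|V(L)|-\nu(\overline L).$$

Let $G'$ be a minimal induced subgraph of $G$ with $\chi(G')=\chi(G)$, and let $H'=\overline{G'}$. For each vertex $v$ of $G'$ we have $\chi(G'-v)=\chi(G')-1$, that is,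
$$|V(G')|-1-\nu(H'-v)=|V(G')|-\nu(H')-1,$$
so $\nu(H'-v)=\nu(H')$. Matching numbers add over components, so each component $H_i$ of $H'$ satisfies the hypothesis of Lemma 3. With $n_i=|V(H_i)|$ we get $\nu(H_i)=(n_i-1)/2$, and $G_i=\overline{H_i}$ has $\chi(G_i)=n_i-\frac{n_i-1}2=\frac{n_i+1}2$, which is $n_i=2\chi(G_i)-1$. Finally $G'$ is the join of the $G_i$, so $\sum\chi(G_i)=\chi(G')=\chi(G)$ by Lemma 2. $\square$

For the join of $C_5$ and $K_1$ the factors are these two graphs: $5=2\cdot3-1$ and $1=2\cdot1-1$. For $C_4$, whose complement is two disjoint edges, the lemma passes to an edge, the join of two single vertices.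

**Proof of Theorem A from Theorem 1.** Take $G_1,\dots,G_r$ from Lemma 4 and let $\chi_i=\chi(G_i)$. Each $|V(G_i)|=2\chi_i-1$ is odd, hence not $2$, so Theorem 1 applies:
$$s(G_i)\ge\Big\lfloor\frac{2(2\chi_i-1)+6}5\Big\rfloor=\Big\lfloor\frac{4\chi_i+4}5\Big\rfloor=\Big\lceil\frac{4\chi_i}5\Big\rceil\ge\frac45\chi_i .$$
By Lemma 2 and monotonicity under subgraphs, $s(G)\ge\sum_is(G_i)\ge\frac45\chi(G)$, and $s(G)$ is an integer. If $G$ has no strong odd $K_t$-immersion, then $s(G)\le t-1$, so $\chi(G)\le\frac54(t-1)$, and $\chi(G)$ is an integer. $\blacksquare$

It remains to prove Theorem 1.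

## Pentagons in the graph, and at most seven vertices

We prove Theorem 1 by induction on $n$. For $n=1$ we have $g(1)=1$ and one vertex is a $K_1$. Let $n\ge3$ and $k=g(n)$, so that $5k\le2n+6$.

**Step 1.1. Two free assumptions.** The purpose is to give $H$ more structure. Deleting edges of $G$ can only decrease $s$, so we may delete edges as long as $\alpha(G)\le2$ is preserved. Thus we may assume that $H$ is maximal triangle-free. Then any two distinct vertices non-adjacent in $H$ have a common $H$-neighbor, since otherwise we could add the edge between them to $H$. We may also assume $\omega(G)\le k-1$, since a clique of size $k$ already gives $s(G)\ge k$.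

**Step 1.2. $H$ is not bipartite.** The purpose is to dispose of the case in which cliques alone suffice. We have $k\le\lceil n/2\rceil$. For odd $n$ this follows from $\frac{2n+6}5<\frac{n+1}2+1$, which says $4n+12<5n+15$. For even $n$ it follows from $\frac{2n+6}5<\frac n2+1$, which says $4n+12<5n+10$, true for $n>2$. If $H$ were bipartite, its larger side would be a clique of $G$ of size at least $\lceil n/2\rceil\ge k$, contrary to Step 1.1. In particular $n\ge5$, since a triangle-free graph on at most four vertices is bipartite.

**Step 1.3. $G$ has an induced five-cycle.** Let $v_0v_1\dots v_{\ell-1}$ be a shortest odd cycle of $H$. It is induced, because a chord would split off a shorter odd cycle, and $\ell\ge5$. Suppose $\ell\ge7$. Then $v_0v_3\notin E(H)$, so $v_0$ and $v_3$ have a common $H$-neighbor $w$. The closed walk $v_0v_1v_2v_3wv_0$ has length $5$, and a closed walk of odd length contains an odd cycle of at most that length; this contradicts the choice of the cycle. So $\ell=5$. The complement of a five-cycle is a five-cycle, so $G$ has an induced cycle $a_1a_2a_3a_4a_5$. Let $C$ be its vertex set, with indices mod $5$.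

**Step 1.4. How other vertices see the pentagon.** For $y\notin C$ let $Z(y)=\{i:y\not\sim a_i\}$. The non-neighbors of $y$ form a clique, and the cliques of an induced five-cycle have at most two vertices, so
$$Z(y)\text{ is }\emptyset,\text{ a singleton, or of the form }\{i,i+1\}.\tag{1}$$

**Step 1.5. The cases $n\le7$.** These are the graphs with which we began. If $n=5$, then $k=3$ and we use $a_1,a_2,a_3$ with $a_1a_2$, $a_2a_3$, $a_3a_4a_5a_1$. If $n\in\{6,7\}$, then $k\le4$. Take $y\notin C$ and rotate so that $Z(y)\subseteq\{3,4\}$, which is possible by (1). Use the terminals $y,a_5,a_1,a_2$, the edges $ya_5,ya_1,ya_2,a_5a_1,a_1a_2$, and the path $a_2a_3a_4a_5$.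

From now on $n\ge8$.

## Attaching two pentagon vertices: what a fixed labeling cannot give

We have $g(n-5)=\lfloor(2n-4)/5\rfloor=k-2$. Removing five vertices costs two terminals, so it is natural to apply induction to $G-C$ and to try to add two adjacent vertices of the pentagon, say $a_1$ and $a_2$, as terminals.

The graph $G'=G-C$ has $n-5\ge3$ vertices, so by induction it has a strong odd $K_{k-2}$-immersion. Let $T$ be its terminal set, $\mathcal P'$ its path family, and $N=V(G')\setminus T$. Then $|T|=k-2$ and $|N|=(n-5)-(k-2)=n-k-3$. For $i=1,2$ let
$$D_i=\{u\in T:u\not\sim a_i\}.$$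
Terminals outside $D_i$ are joined to $a_i$ by an edge. A terminal $u\in D_1$ needs a detour. By (1), $Z(u)$ contains $1$ and at most one neighbor of $1$, so $u$ is adjacent to $a_3$ and $a_4$. This suggests the path
$$a_1\;x\;a_j\;u\qquad(x\in N,\ j\in\{3,4\}),$$
with a *middle* $x$ and a *hub* $a_j$. The middle must be adjacent to $a_1$ and to at least one of $a_3,a_4$. Different $u$ need different middles, since the edge $a_1x$ can be used only once. So we need at least $|D_1|$ good middles.

Count the bad vertices of $N$ for the labeling we happen to have. The non-neighbors of $a_1$ form a clique of size at most $k-1$ containing $a_3,a_4$ and $D_1$, so at most $k-3-|D_1|$ of them are in $N$. The vertices $x\in N$ with $Z(x)=\{3,4\}$ are non-neighbors of $a_3$, and so are $a_1,a_5$; hence there are at most $k-3$ of these. The number of good middles is therefore at least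
$$(n-k-3)-(k-3-|D_1|)-(k-3)=|D_1|+(n+3-3k),$$
and the count closes only if $3k\le n+3$. But $k\ge(2n+2)/5$, so $3k\ge(6n+6)/5>n+3$ as soon as $n\ge10$. This is exactly where the argument with a fixed labeling stops: we cannot bound the vertices with $Z(x)=\{3,4\}$ well enough.

The remedy is that we have not yet chosen which two vertices become terminals. There are five possible pairs $\{i,i+1\}$, each $x\in N$ is of at most one of the five kinds $Z(x)=\{i,i+1\}$, and so some kinds are rare. For $a_1$ the harmful kind is $\{3,4\}$; for $a_2$, whose detours reach $u\in D_2$ through the hubs $a_4,a_5$, the harmful kind is $\{4,5\}$. We need two *consecutive* rare kinds.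

A second difficulty is then waiting. If $Z(u)=\{1,2\}$, then $u$ needs a detour to both $a_1$ and $a_2$. If both use the hub $a_4$, they share the edge $a_4u$. A vertex $x$ may also serve as middle for both $a_1$ and $a_2$, and two detours may share an edge $xa_j$. The hubs have to be chosen by a rule that excludes both collisions.

## Rotating the pentagon and choosing the hubs

**Step 1.6. Two consecutive rare kinds.** This step chooses the labeling. Let $m=n-2k$. Then $m\ge0$: for even $n$ by Step 1.2, and for odd $n\ge9$ because $\frac{2n+6}5<\frac{n+1}2$ (this says $4n+12<5n+5$), so $k\le\frac{n-1}2$. The inequality $5k\le2n+6$ is the same as $n-k-3\le3(n-2k)+3$, that is,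
$$|N|=n-k-3\le3m+3.\tag{2}$$
Let $\beta_i=|\{x\in N:Z(x)=\{i,i+1\}\}|$. These sets are disjoint, so $\sum_{i=1}^5\beta_i\le3m+3$.

We claim that there are cyclically consecutive indices $i,j$ with $\beta_i\le m$ and $\beta_j\le m+1$. Let $L=\{i:\beta_i\le m\}$. If $|L|\le1$, then four of the $\beta_i$ would be at least $m+1$, with sum at least $4(m+1)>3m+3$. So $|L|\ge2$. If $L$ contains two consecutive indices, we are done. Otherwise $|L|=2$, since among any three indices mod $5$ two are consecutive. The other three $\beta_j$ are at least $m+1$ with sum at most $3m+3$, so each equals $m+1$. Take any $i\in L$ and $j=i+1\notin L$. This proves the claim.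

The pairs $\{i,i+1\}$ and $\{j,j+1\}$ share one element. Rotate so that this element becomes $4$; the two pairs are then $\{3,4\}$ and $\{4,5\}$, and a reflection fixing $4$ exchanges them if necessary. So we may assume
$$|\{x\in N:Z(x)=\{3,4\}\}|\le m,\qquad|\{x\in N:Z(x)=\{4,5\}\}|\le m+1.\tag{3}$$
The sets $T$, $N$ and the family $\mathcal P'$ do not depend on the labeling of $C$.

**Step 1.7. Enough middles.** Put
$$E_1=\{x\in N:x\sim a_1,\ Z(x)\ne\{3,4\}\},\qquad E_2=\{x\in N:x\sim a_2,\ Z(x)\ne\{4,5\}\}.$$
As before, the non-neighbors of $a_1$ form a clique of size at most $k-1$ containing $a_3,a_4$ and $D_1$, so at most $k-3-|D_1|$ of them lie in $N$. With (3),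
$$|E_1|\ge(n-k-3)-(k-3-|D_1|)-m=|D_1|.$$
The non-neighbors of $a_2$ include $a_4,a_5$ and $D_2$. The same count, with $m+1$ in place of $m$, gives
$$|E_1|\ge|D_1|,\qquad|E_2|\ge|D_2|-1.\tag{4}$$
For $a_2$ we may be one middle short. The pentagon itself will supply the missing detour, $a_2a_3a_4u$.

**Step 1.8. Adjacencies we may rely on.** The following facts are read off from (1).

* (a) If $u\in D_1$, then $u\sim a_3,a_4$. If $u\in D_2$, then $u\sim a_4,a_5$. Indeed $Z(u)$ contains $1$ (respectively $2$) and at most one further index, which is cyclically adjacent to it.
* (b) If $x\in E_1$ and $x\not\sim a_3$, then $x\sim a_4,a_5$: the set $Z(x)$ is $\{3\}$, $\{2,3\}$ or $\{3,4\}$, and the last is excluded. If $x\in E_2$ and $x\not\sim a_5$, then $x\sim a_4$: the set $Z(x)$ is $\{5\}$, $\{5,1\}$ or $\{4,5\}$, and the last is excluded.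
* (c) No $x\notin C$ is non-adjacent to both $a_3$ and $a_5$, since $3$ and $5$ are not consecutive.

**Step 1.9. Choosing the middles.** This step assigns middles so that the two assignments agree where they can. By (4) there is an injection $f_1\colon D_1\to E_1$. Let $\star$ be a formal symbol standing for the missing middle. By (4) there is a set $X_2\subseteq E_2\cup\{\star\}$ with $|X_2|=|D_2|$. Choose a bijection $f_2\colon D_2\to X_2$ with
$$f_2(u)=f_1(u)\quad\text{whenever }u\in D_1\cap D_2\text{ and }f_1(u)\in X_2.\tag{5}$$
This is possible: define $f_2$ by (5) on these $u$; since $f_1$ is injective, distinct $u$ get distinct values; then extend arbitrarily to a bijection.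

**Step 1.10. Choosing the hubs.** For $a_2$ we prefer the hub $a_5$ and otherwise take $a_4$. For $a_1$ we prefer the hub $a_3$, which $a_2$ never uses; otherwise we take $a_4$, unless the detour from $a_2$ to the same terminal already uses $a_4$, and then we take $a_5$. Formally, for $u\in D_2$ let $c_2(u)=5$ if $f_2(u)\ne\star$ and $f_2(u)\sim a_5$, and $c_2(u)=4$ otherwise. For $u\in D_1$ let
$$c_1(u)=\begin{cases}3&\text{if }f_1(u)\sim a_3,\\5&\text{if }f_1(u)\not\sim a_3,\ u\in D_2\text{ and }c_2(u)=4,\\4&\text{otherwise.}\end{cases}$$
Define paths of length $3$ by
$$P_1(u)=a_1\,f_1(u)\,a_{c_1(u)}\,u\quad(u\in D_1),\qquad P_2(u)=a_2\,f_2(u)\,a_{c_2(u)}\,u\quad(u\in D_2,\ f_2(u)\ne\star),$$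
and $P_2(u)=a_2a_3a_4u$ if $f_2(u)=\star$. There is at most one $u$ of the last kind, and it has $c_2(u)=4$.

These are paths of $G$. The four vertices are distinct in each case. The first edge of $P_i(u)$ exists because $f_i(u)\in E_i$, or because $a_2a_3$ is an edge of the pentagon. For $P_1(u)$, write $x=f_1(u)$. If $c_1(u)=3$, then $x\sim a_3$ by definition and $u\sim a_3$ by (a). If $c_1(u)=4$, then $x\not\sim a_3$, so $x\sim a_4$ by (b), and $u\sim a_4$ by (a). If $c_1(u)=5$, then $x\not\sim a_3$, so $x\sim a_5$ by (b), and $u\in D_2$, so $u\sim a_5$ by (a). For $P_2(u)$ with $x=f_2(u)\ne\star$: if $c_2(u)=5$, then $x\sim a_5$ by definition and $u\sim a_5$ by (a); if $c_2(u)=4$, then $x\not\sim a_5$, so $x\sim a_4$ by (b), and $u\sim a_4$ by (a). In the $\star$-path, $a_4\sim u$ by (a).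

**Step 1.11. The new immersion.** Let $\mathcal P$ consist of $\mathcal P'$, the edge $a_1a_2$, the edges $a_iu$ for $i\in\{1,2\}$ and $u\in T\setminus D_i$, and all the paths $P_i(u)$. The terminal set is $T\cup\{a_1,a_2\}$, of size $k$. Every pair of terminals is joined by a path of odd length. Interior vertices of paths of $\mathcal P'$ lie in $N$, because that immersion is strong; those of the new paths lie in $N\cup\{a_3,a_4,a_5\}$. So no terminal is an interior vertex, and only edge-disjointness remains.

**Step 1.12. Edge-disjointness.** Every edge of a new path meets $C$, so none is used by $\mathcal P'$. We go through the possible edges of new paths.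

* Edges inside $C$: $a_1a_2$ is used once, and $a_2a_3,a_3a_4$ are used only by the $\star$-path.
* Edges from $\{a_1,a_2\}$ to $T$ occur only as paths of length $1$, each once.
* Edges from $a_i$ ($i=1,2$) to $N$ are used at most once, since $f_i$ is injective.
* An edge $a_ju$ with $j\in\{3,4,5\}$ and $u\in T$ can be used only by $P_1(u)$ and $P_2(u)$. If $u\in D_1\cap D_2$, then $c_1(u)\ne c_2(u)$: if $c_2(u)=4$, then $c_1(u)\in\{3,5\}$, and if $c_2(u)=5$, then $c_1(u)\in\{3,4\}$.
* An edge $xa_j$ with $x\in N$ and $j\in\{3,4,5\}$ that is used twice must, by injectivity of $f_1$ and $f_2$, be used by some $P_1(u)$ and some $P_2(u')$, with $f_1(u)=f_2(u')=x$ and $c_1(u)=c_2(u')=j\in\{4,5\}$. If $j=4$, then $c_1(u)=4$ gives $x\not\sim a_3$ and $c_2(u')=4$ with $f_2(u')=x\ne\star$ gives $x\not\sim a_5$, contradicting (c). If $j=5$, then $c_1(u)=5$ means $u\in D_2$ and $c_2(u)=4$. Now $x=f_1(u)=f_2(u')$ lies in $X_2$, so (5) gives $f_2(u)=x$, hence $u'=u$ because $f_2$ is a bijection. Then $c_2(u')=4\ne5$, a contradiction.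

Hence $s(G)\ge k$, which proves Theorem 1, and with it Theorem A. $\blacksquare$

## The equation $\psi^3=\psi^2+1$ and two fifths of the vertices

The scheme above pays five vertices for two terminals, so it cannot give more than about $\frac25n$ terminals. To get more we give up the induction and place a linear number of terminals at once. The target density is the following number.

Let $\phi(\tau)=(1-2\tau)(1-\tau)^2-\tau^3$. It is strictly decreasing on $[0,\frac12]$, because the two factors of the first term are nonnegative and decreasing there and $\tau^3$ is increasing. We have $\phi(0.4)=0.072-0.064=0.008>0$ and $\phi(0.41)=0.062658-0.068921<0$. Let $\tau_0\in(0.4,0.41)$ be its root and put $\lambda_0=\tau_0/(1-\tau_0)$. Dividing $\phi(\tau_0)=0$ by $(1-\tau_0)^3$ and using $\frac{1-2\tau_0}{1-\tau_0}=1-\lambda_0$ gives $1-\lambda_0=\lambda_0^3$. So $\psi=1/\lambda_0$ satisfies $\psi^3=\psi^2+1$. Since $\tau_0=\lambda_0/(1+\lambda_0)$,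
$$\frac1{2\tau_0}=\frac{1+\lambda_0}{2\lambda_0}=\frac{1+\psi}2=c_0 .$$
A real root of $\psi^2(\psi-1)=1$ exceeds $1$, and the left side is increasing there. Since $1.4655^2\cdot0.4655<1<1.4656^2\cdot0.4656$, the root lies between $1.4655$ and $1.4656$, and $1.2327<c_0<1.2328$.

**Proposition 5.** For every $\tau<\tau_0$ there is $n_0$ such that every graph $G$ with $\alpha(G)\le2$ and $n\ge n_0$ vertices has $s(G)\ge\tau n$.

Since $\tau_0>\frac25$, this beats Theorem 1 for large $n$.

## Uniform detours overload edges

Here is the plan in densities, ignoring error terms. If some vertex has $H$-degree at least $\tau n$, its $H$-neighborhood is a clique of $G$ with at least $\tau n$ vertices and we are done. So all $H$-degrees are below $\delta n$ with $\delta=\tau$. Choose a random set $T$ of about $\tau n$ vertices and let $N$ be the other $\mu n$ vertices, $\mu=1-\tau$. Randomness makes all degrees into $T$ and $N$ proportional. For each pair $u,v\in T$ with $u\not\sim v$ (a *demand*) we want a path $uxyv$ with $x,y\in N$, all these paths edge-disjoint.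

First do it fractionally: spread one unit of flow for the demand over the pairs $(x,y)$ with $u\sim x\sim y\sim v$, so that no edge of $G$ carries more than one unit in total. The obvious choice is the uniform one. Choose sets $X\subseteq N_G(u)\cap N$ and $Y\subseteq N_G(v)\cap N$ of size $b=\mu(1-\delta)n$ and give every edge between them the same weight. Each $x\in X$ has at least $b-\mu\delta n=\mu(1-2\delta)n$ neighbors in $Y$, so the weight is at most $1/(b\mu(1-2\delta)n)$. What is the load on an edge $ux$? There may be as many as $\tau\delta n$ demands at $u$, and in each of them $x$ may have as many as $b$ neighbors on the other side. The bound obtained is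
$$\tau\delta n\cdot\frac b{b\,\mu(1-2\delta)n}=\frac{\tau\delta}{\mu(1-2\delta)},$$
which for $\tau=\delta=\frac25$, $\mu=\frac35$ equals $\frac{0.16}{0.12}=\frac43$. For an edge $xy$ inside $N$ there may be up to $\tau n\cdot\tau\delta n$ ordered pairs $(u,v)$, giving the bound $\frac{\tau^2\delta}{\mu^2(1-\delta)(1-2\delta)}=\frac{0.064}{0.0432}>1$. So already at the density $\frac25$ of Theorem 1 these bounds do not keep the loads below $1$.

Two changes repair this. The weights are not prescribed; we prescribe capacities and let the max-flow min-cut theorem find the weights. And the capacity of $xy$ is not the same for all edges. A demand can use $xy$ with $u$ next to $x$ only if $u\in N_G(x)\cap T$, and this set has about $\tau(1-\rho(x))n$ elements, where $\rho(x)=d_H(x)/n$. So if $x$ has large $H$-degree, fewer demands compete for $xy$, and each may be allowed a larger share, proportional to $1/(1-\rho(x))$. Vertices with large $\rho$ are also those with few $G$-neighbors, which are the bottlenecks for the flow; so the extra capacity is where it is needed.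

The fractional solution is then rounded by a theorem on nearly optimal edge colorings of hypergraphs. A few demands remain, and they are routed greedily through a small reserve set $R$.

## Tools for rounding

We use the max-flow min-cut theorem for finite networks with real capacities; Mantel's theorem, that a triangle-free graph on $N$ vertices has at most $N^2/4$ edges; and two inequalities for a sum $S$ of $\ell$ independent random variables. If the variables take values in $[0,1]$, then Hoeffding's inequality says $\Pr(|S-\mathbb ES|\ge a)\le2e^{-2a^2/\ell}$. If they are indicators, then $S$ has variance at most $\mathbb ES$, and Bernstein's inequality gives $\Pr(|S-\mathbb ES|\ge a)\le2\exp\big(-\frac{a^2}{2(\mathbb ES+a/3)}\big)$.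

A *matching* in a hypergraph is a set of pairwise disjoint edges. The *codegree* of two vertices is the number of edges containing both. We quote one published result.

**Theorem K** (J. Kahn, *Asymptotically good list-colorings*, J. Combin. Theory Ser. A 73 (1996) 1–59; a quantitative form is in M. Molloy and B. Reed, *Near-optimal list colorings*, Random Structures Algorithms 17 (2000) 376–402). For every integer $\ell\ge2$ and $\varepsilon>0$ there are $\sigma>0$ and $\Delta_0$ such that for $\Delta\ge\Delta_0$ the following holds. If an $\ell$-uniform hypergraph has maximum degree at most $\Delta$ and any two distinct vertices lie in at most $\sigma\Delta$ common edges, then its edge set can be partitioned into at most $(1+\varepsilon)\Delta$ matchings.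

Both sources prove this for the list chromatic index, which is at least the chromatic index.

The hypergraph we shall use has as vertices the demands and the edges of $G$ that detours can use, and one edge for each possible detour. In the five-cycle with $T=\{a_1,a_3\}$ and $N=\{a_4,a_5\}$ there is one demand, $a_1a_3$; its detour $a_1a_5a_4a_3$ becomes the hyperedge $\{a_1a_3,\ a_1a_5,\ a_5a_4,\ a_4a_3\}$. A matching in such a hypergraph is a family of edge-disjoint detours for distinct demands.

## Fractional routing and rounding: proof of Proposition 5

**Step 5.1. Constants.** We fix all constants before $n$. A smaller $\tau$ gives a weaker statement, so we may assume $\frac25\le\tau<\tau_0$. Put $\delta=\tau$, so $\frac25\le\delta<0.41$. Since $\phi(\tau)>0$, dividing by $(1-\tau)^2$ gives $1-2\delta>\big(\frac\tau{1-\tau}\big)^2\delta$, and $\frac\tau{1-\tau}<1$. By continuity there are $\tau_1>\tau$ and $\eta>0$ such that $\mu=1-\tau_1-\eta$ is positive and, with $\lambda=\tau_1/\mu$,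
$$\lambda<1,\qquad1-2\delta>\lambda^2\delta.\tag{6}$$
Since $\tau_1>\delta$ and $\mu<1-\delta$, we also have $\lambda>\delta/(1-\delta)$. Fix $\varepsilon>0$ with $\sqrt\varepsilon\le\eta/20$ and $3\sqrt\varepsilon\le\tau_1-\tau$. Let
$$\xi=n^{-1/3},\qquad A=\frac1{\tau_1\delta},\qquad B=\frac1{\tau_1^2\delta}.$$
Throughout, $n$ is large in terms of $\tau_1,\eta,\varepsilon$, which depend only on $\tau$.

Write $\rho(w)=d_H(w)/n$ and $d_S(w)=|N_H(w)\cap S|$. An $H$-neighborhood is a clique of $G$, so if $\rho(w)\ge\delta=\tau$ for some $w$, then $s(G)\ge\omega(G)\ge\tau n$. We may therefore assume $\rho(w)<\delta$ for all $w$.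

**Step 5.2. A random partition.** This step produces terminals $T$, middles $N$ and reserve $R$ with predictable degrees. Place each vertex independently into $T,N,R$ with probabilities $\pi_T=\tau_1$, $\pi_N=\mu$, $\pi_R=\eta$. For each set $S\in\{T,N,R\}$, the size $|S|$ is a sum of $n$ independent indicators with mean $\pi_Sn$, and for each vertex $w$ the number $d_S(w)$ is a sum of $d_H(w)\le n$ independent indicators with mean $\pi_S\rho(w)n$. By Hoeffding's inequality each of these $3(n+1)$ quantities deviates from its mean by at least $\xi n$ with probability at most $2e^{-2\xi^2n}=2e^{-2n^{1/3}}$. For large $n$ the sum of these probabilities is below $1$, so there is a partition with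
$$\big||S|-\pi_Sn\big|\le\xi n,\qquad|d_S(w)-\pi_S\rho(w)n|\le\xi n\qquad(S\in\{T,N,R\},\ w\in V(G)).\tag{7}$$
Let $\mathcal D=E(H[T])$ be the set of demands. By Mantel's theorem $|\mathcal D|\le n^2/4$. If $\mathcal D$ is empty, then $T$ is a clique with at least $(\tau_1-\xi)n\ge\tau n$ vertices and we are done. Otherwise fix an orientation $(u,v)$ of each demand.

**Step 5.3. Fractional routing of one demand.** For a demand $(u,v)$ we want to distribute one unit over detours, with limited load everywhere. Let $b=\lceil(\mu(1-\delta)-2\xi)n\rceil$; for large $n$ we have $b\le\mu(1-\delta)n$, since $2\xi n\ge1$. For $w\in T$, (7) and $\rho(w)<\delta$ give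
$$|N_G(w)\cap N|=|N|-d_N(w)\ge(\mu-\xi)n-(\mu\delta+\xi)n=(\mu(1-\delta)-2\xi)n,$$
and the left side is an integer, so it is at least $b$. Choose $X\subseteq N_G(u)\cap N$ and $Y\subseteq N_G(v)\cap N$ with $|X|=|Y|=b$. The two sets may overlap.

*Claim.* There are weights $f_{uv}(x,y)\ge0$ on the pairs $(x,y)\in X\times Y$ with $x\sim y$, of total sum $1$, such that every row sum and every column sum is at most $A/n$ and
$$f_{uv}(x,y)\le\kappa(x,y):=\frac B{n^2\,(1-\max\{\rho(x),\rho(y)\})}.\tag{8}$$

Consider the network in which the source is joined to each vertex of a copy of $X$ with capacity $A/n$, each $x$ is joined to each $y$ in a separate copy of $Y$ with $x\sim y$ with capacity $\kappa(x,y)$, and each $y$ is joined to the sink with capacity $A/n$. It suffices to show that every cut has capacity at least $1$: then a maximum flow has value at least $1$ by max-flow min-cut, and scaling it down to value $1$ gives the weights. Let $X'\subseteq X$ be the part of $X$ on the source side of a cut and $Y'\subseteq Y$ the part of $Y$ on the sink side. The cut severs the edges from the source to $X\setminus X'$, from $Y\setminus Y'$ to the sink, and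 from $X'$ to $Y'$, so its capacity is
$$\frac An\big(2b-|X'|-|Y'|\big)+\sum_{x\in X',\,y\in Y',\,x\sim y}\kappa(x,y).\tag{9}$$
This expression is symmetric in the two sides, so let $|X'|=\mu pn\ge|Y'|=\mu qn$, where $0\le q\le p\le1-\delta$ because $b\le\mu(1-\delta)n$.

A vertex $y\in Y'$ is adjacent in $G$ to all of $X'$ except possibly itself and its $H$-neighbors. By (7), and since $\xi n\ge1$, it has at least
$$|X'|-1-d_N(y)\ge(\mu(p-\rho(y))-2\xi)n$$
$G$-neighbors in $X'$. For each of them $\kappa(x,y)\ge B/(n^2(1-\rho(y)))$. Moreover, as $p\le1$ and $\rho(y)<\delta<0.41$,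
$$\frac{p-\rho(y)}{1-\rho(y)}=1-\frac{1-p}{1-\rho(y)}\ge1-\frac{1-p}{1-\delta}=\frac{p-\delta}{1-\delta},\qquad\frac{2\xi}{1-\rho(y)}\le4\xi .$$
So each $y\in Y'$ contributes at least $\frac Bn\big(\mu\frac{(p-\delta)^+}{1-\delta}-4\xi\big)$ to the sum in (9), where $z^+=\max\{z,0\}$; for $p<\delta$ this is trivial, as the bound is negative. We sum over the $\mu qn\le n$ vertices of $Y'$, use $b\ge(\mu(1-\delta)-2\xi)n$ in the first term, and use $A\mu=\frac1{\lambda\delta}$ and $B\mu^2=\frac1{\lambda^2\delta}$. The capacity of the cut is at least $F(p,q)-4(A+B)\xi$, where
$$F(p,q)=\frac{2-2\delta-p-q}{\lambda\delta}+\frac{q\,(p-\delta)^+}{\lambda^2\delta(1-\delta)}.\tag{10}$$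

It remains to bound $F$ from below by a constant larger than $1$. For fixed $p$ it is affine in $q\in[0,p]$, so $F(p,q)\ge\min\{F(p,0),F(p,p)\}$. First, since $p\le1-\delta$,
$$F(p,0)=\frac{2-2\delta-p}{\lambda\delta}\ge\frac{1-\delta}{\lambda\delta}>1,$$
because $\lambda<1$ and $\delta<\frac12$. Next, let $h(p)=F(p,p)$. It is continuous, and decreasing on $[0,\delta]$, where the second term vanishes. On $[\delta,1-\delta]$ its derivative is
$$-\frac2{\lambda\delta}+\frac{2p-\delta}{\lambda^2\delta(1-\delta)},$$
which has the sign of $2p-\delta-2\lambda(1-\delta)$. Since $p\le1-\delta$, $\lambda(1-\delta)>\delta$ and $\delta\ge\frac25$,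
$$2p-\delta-2\lambda(1-\delta)\le2-3\delta-2\delta=2-5\delta\le0 .$$
So $h$ is nonincreasing on the whole interval, and by (6)
$$h(p)\ge h(1-\delta)=\frac{(1-\delta)(1-2\delta)}{\lambda^2\delta(1-\delta)}=\frac{1-2\delta}{\lambda^2\delta}>1 .$$
This is where the polynomial $\phi$ comes from: the critical cut is the one that severs all edges between $X$ and $Y$. Altogether $F\ge F_0$ for a constant $F_0>1$ that does not depend on $n$, so every cut has capacity at least $F_0-4(A+B)\xi\ge1$ for large $n$. This proves the claim.

**Step 5.4. The hypergraph of detours.** This step collects the detours of all demands and checks that the total load on each edge of $G$ is about $1$ at most. Let $\Gamma$ be the $4$-uniform hypergraph whose vertices are the demands, the edges of $G$ between $T$ and $N$, and the edges of $G[N]$. For each demand $(u,v)$ and each pair $(x,y)$ with $x\in X$, $y\in Y$, $x\sim y$ as in Step 5.3, it has the edge $e=\{uv,ux,xy,yv\}$, corresponding to the path $uxyv$, with weight $f(e)=f_{uv}(x,y)$. Different choices give different hyperedges: the demand $uv$ with its orientation determines $u$ and $v$, and then the $T$–$N$ edges at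 $u$ and $v$ determine $x$ and $y$. By (8) and $\rho<0.41$ we have $f(e)\le2B/n^2$. Let $f(z)=\sum_{e\ni z}f(e)$ for a vertex $z$ of $\Gamma$.

For a demand $z$, $f(z)=1$.

For $z=ux$ with $u\in T$ and $x\in N$, each of the $d_T(u)\le(\tau_1\delta+\xi)n$ demands at $u$ contributes at most one row sum or one column sum, hence at most $A/n$. So $f(z)\le A(\tau_1\delta+\xi)=1+A\xi$.

For $z=xy\in E(G[N])$, name the ends so that $\rho(x)\ge\rho(y)$. To an edge $e\ni z$ assign the ordered pair $(u,v)$, where $u$ is the end of its path next to $x$ and $v$ the end next to $y$. The pair determines the path $uxyv$, so this map is injective. We have $u\in N_G(x)\cap T$ and $v\in N_H(u)\cap T$. By (7) there are at most $|T|-d_T(x)\le(\tau_1(1-\rho(x))+2\xi)n$ choices for $u$, and then at most $(\tau_1\delta+\xi)n$ choices for $v$. Each such $e$ has weight at most $\kappa(x,y)=B/(n^2(1-\rho(x)))$. Hence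
$$f(z)\le B\Big(\tau_1+\frac{2\xi}{1-\rho(x)}\Big)(\tau_1\delta+\xi)\le B(\tau_1+4\xi)(\tau_1\delta+\xi)\le1+9B\xi,$$
using $B\tau_1^2\delta=1$ and $\tau_1,\delta,\xi\le1$. Since $A=\tau_1B\le B$, in all cases
$$f(z)\le1+9B\xi.\tag{11}$$

Any two vertices of $\Gamma$ lie in at most $n$ common edges. Two demands, or two edges of $G[N]$, lie in none. Two $T$–$N$ edges $ux$ and $vy$ lie in at most one, since they determine the path. A demand $uv$ and an edge of $G[N]$ lie in at most two, since one only decides which end of the edge is next to $u$. A $T$–$N$ edge together with a demand, or together with an edge of $G[N]$, fixes three of the four vertices of the path if they have a common edge at all, so they have at most $n$ common edges.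

**Step 5.5. Rounding.** This step replaces fractional detours by actual ones for almost all demands. Keep each edge $e$ of $\Gamma$ independently with probability $nf(e)\le2B/n$, which is at most $1$ for large $n$, and call the result $\Gamma'$. The degree of $z$ in $\Gamma'$ is a sum of independent indicators with mean $nf(z)$, which is $n$ for demands and, by (11), at most $n+9Bn^{2/3}\le2n$ for all $z$. By Bernstein's inequality it deviates from its mean by at least $n^{2/3}$ with probability at most
$$2\exp\Big(-\frac{n^{4/3}}{2(2n+n^{2/3}/3)}\Big)\le2e^{-n^{1/3}/5}.$$
With $j=\lceil\sqrt n\rceil$, a given pair of vertices has codegree at least $j$ in $\Gamma'$ with probability at most $\binom nj(2B/n)^j\le(2B)^j/j!$. The vertices of $\Gamma$ are pairs of vertices of $G$, so there are at most $n^2$ of them, and at most $n^4$ pairs. Since $2n^2e^{-n^{1/3}/5}+n^4(2B)^j/j!\to0$, for large $n$ there is an outcome in which all degrees are at most $n+9Bn^{2/3}+n^{2/3}$, all demand degrees are at least $n-n^{2/3}\ge(1-\varepsilon)n$, and all codegrees are at most $\sqrt n$. Put $\Delta=\lfloor(1+\varepsilon)n\rfloor$. For large $n$ all degrees are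 at most $\Delta$ and all codegrees at most $\sigma\Delta$, where $\sigma$ is the constant of Theorem K for $\ell=4$ and this $\varepsilon$.

By Theorem K, $E(\Gamma')$ splits into at most $(1+\varepsilon)\Delta\le(1+\varepsilon)^2n$ matchings. Each edge contains exactly one demand, so $|E(\Gamma')|\ge(1-\varepsilon)n|\mathcal D|$. Therefore some matching has at least
$$\frac{1-\varepsilon}{(1+\varepsilon)^2}|\mathcal D|\ge(1-3\varepsilon)|\mathcal D|$$
edges; the last inequality holds because $(1-3\varepsilon)(1+\varepsilon)^2=1-\varepsilon-5\varepsilon^2-3\varepsilon^3\le1-\varepsilon$. This matching gives pairwise edge-disjoint paths $uxyv$ with $x,y\in N$, one for every demand outside a set $U$ of demands with $|U|\le3\varepsilon|\mathcal D|\le\frac34\varepsilon n^2\le\varepsilon n^2$.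

**Step 5.6. The remaining demands.** This step discards the few terminals with many unrouted demands and routes the rest through $R$. Let $T'$ be the set of vertices of $T$ incident with at most $\sqrt\varepsilon n$ demands of $U$. Counting incidences, $|T\setminus T'|\le2|U|/(\sqrt\varepsilon n)\le2\sqrt\varepsilon n$, so for large $n$
$$|T'|\ge(\tau_1-\xi-2\sqrt\varepsilon)n\ge\tau n,$$
because $\xi\le\sqrt\varepsilon$ and $3\sqrt\varepsilon\le\tau_1-\tau$. Discard all paths with an end outside $T'$.

Route the demands of $U$ inside $T'$ one at a time by paths $uxyv$ with $x,y\in R$. When treating $uv$, let $X$ (respectively $Y$) be the set of $x\in R$ such that $ux$ (respectively $vx$) is an edge of $G$ that is unused so far. By (7), $u$ has at least $(\eta(1-\delta)-2\xi)n$ $G$-neighbors in $R$. Each earlier path of this step that ends at $u$ has used one edge from $u$ to $R$, and there are at most $\sqrt\varepsilon n$ such paths. The same holds for $v$. So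
$$|X|,|Y|\ge(\eta(1-\delta)-2\xi-\sqrt\varepsilon)n\ge\frac{\eta n}2,$$
since $1-\delta>0.59$, $\sqrt\varepsilon\le\eta/20$, and $\xi$ is small. Each $x\in X$ has at least
$$|Y|-1-d_R(x)\ge(\eta(1-2\delta)-4\xi-\sqrt\varepsilon)n\ge\frac{\eta n}{10}$$
$G$-neighbors in $Y$, since $d_R(x)\le(\eta\delta+\xi)n$, $1\le\xi n$, and $1-2\delta>0.18$. So there are at least $\eta^2n^2/20$ pairs $(x,y)\in X\times Y$ with $x\sim y$, and $\eta^2n^2/20>2\varepsilon n^2$ because $\varepsilon\le\eta^2/400$. At most $|U|\le\varepsilon n^2$ edges of $G[R]$ have been used, and each excludes at most two pairs $(x,y)$. So there is a pair for which $xy$ is unused as well, and we use $uxyv$.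

Finally join adjacent vertices of $T'$ by their edge. The three kinds of paths use, respectively, edges inside $T'$; $T$–$N$ and $N$–$N$ edges; $T$–$R$ and $R$–$R$ edges. So all paths are pairwise edge-disjoint. They have length $1$ or $3$, and their interiors lie in $N\cup R$, which contains no terminal. Hence $s(G)\ge|T'|\ge\tau n$. $\square$

## Joins of many small graphs

Proposition 5 applies to large factors in Lemma 4. A graph may also be a join of very many small factors, and for these we need a different argument. It is short, because different factors are completely joined.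

**Lemma 6.** For every $n_0$ there is $C_0$ such that if $L$ is the join of graphs $G_i$ with $|V(G_i)|=2\chi(G_i)-1<n_0$, then $s(L)\ge\chi(L)-C_0$.

*Proof.* We may assume $n_0\ge2$, since otherwise there are no factors. A one-vertex $G_i$ has $s=\chi=1$. So by Lemma 2 it suffices to treat the join of the other factors: the one-vertex factors contribute equally to both sides. Thus we may assume that each of the $r$ factors has at least $3$ vertices. Then $\chi(G_i)\ge2$ and $|V(G_i)|=2\chi(G_i)-1>\chi(G_i)$. Choose $r_0>n_0+2$ such that $(r-n_0-1)(r-n_0-2)>2rn_0^2$ for all $r\ge r_0$; this is possible since the left side is quadratic in $r$. Let $C_0=r_0n_0$.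

If $r<r_0$, then $\chi(L)=\sum\chi(G_i)\le rn_0\le C_0$, and $s(L)\ge0\ge\chi(L)-C_0$.

Let $r\ge r_0$. Choose $T_i\subset V(G_i)$ with $|T_i|=\chi(G_i)$ and a vertex $z_i\in V(G_i)\setminus T_i$. Take $\bigcup T_i$ as the terminal set; it has $\sum\chi(G_i)=\chi(L)$ elements. Join adjacent terminals by their edge. Non-adjacent pairs of terminals lie inside a single $T_i$. There are at most $rn_0^2$ of them, and each terminal is in fewer than $n_0$ of them. Route them one at a time: for $u,v\in T_i$ use a path
$$u\,z_j\,z_l\,v\qquad\text{with }j\ne l,\ j,l\ne i,\text{ and }uz_j,\ z_jz_l,\ z_lv\text{ unused.}$$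
All three are edges of $L$, since their ends lie in different factors. An edge $uz_j$ can have been used only by an earlier path with end $u$, and there are fewer than $n_0$ of these, each using one such edge at $u$; the same holds for $v$. So there are at least $r-n_0-1$ choices of $j\ne i$ with $uz_j$ unused, and for each of them at least $r-n_0-2$ choices of $l\ne i,j$ with $z_lv$ unused. At most $rn_0^2$ edges $z_jz_l$ have been used, and each excludes at most two ordered pairs $(j,l)$. Since $(r-n_0-1)(r-n_0-2)>2rn_0^2$, a suitable pair exists. The paths have length $1$ or $3$ and their interiors consist of vertices $z_j$, which are not terminals. Hence $s(L)\ge\chi(L)$. $\square$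

As an illustration, if all $G_i$ are five-cycles, then $T_i$ consists of three vertices of the $i$-th cycle, $z_i$ is one of the other two, and for large $r$ all non-adjacent pairs inside the $T_i$ are routed through the $z_j$ of other cycles.

## Below five fourths: Theorem B and Corollary C

**Proof of Theorem B.** Let $c>c_0=\frac1{2\tau_0}$. Then $1/c<2\tau_0$, so we can choose $\tau<\tau_0$ with $2\tau>1/c$. Take $n_0$ from Proposition 5 and enlarge it so that $2\tau-1/n_0\ge1/c$. Take $G_1,\dots,G_r$ from Lemma 4, with $\chi_i=\chi(G_i)$ and $|V(G_i)|=2\chi_i-1$.

If $|V(G_i)|\ge n_0$, then $\chi_i>n_0/2$, and by Proposition 5, as $2\tau<1$,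
$$s(G_i)\ge\tau(2\chi_i-1)=\Big(2\tau-\frac\tau{\chi_i}\Big)\chi_i\ge\Big(2\tau-\frac{2\tau}{n_0}\Big)\chi_i\ge\Big(2\tau-\frac1{n_0}\Big)\chi_i\ge\frac{\chi_i}c .$$
Let $L$ be the join of the remaining factors. With $C_0$ from Lemma 6, and since $c>1$, we have $s(L)\ge\chi(L)-C_0\ge\chi(L)/c-C_0$. By Lemma 2, applied to the large factors and $L$, and by $\sum\chi_i=\chi(G)$,
$$s(G)\ge\frac{\chi(G)}c-C_0 .$$
If $G$ has no strong odd $K_t$-immersion, then $s(G)\le t-1$, so $\chi(G)\le c\,s(G)+cC_0\le c(t-1)+cC_0$. The constant $C=cC_0$ depends only on $c$. $\blacksquare$

The additive constant does not spoil the form $\lceil c(t-1)\rceil$: for large $t$ a slightly larger $c$ absorbs it, and for small $t$ rounding up absorbs the difference from Theorem A.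

**Proof of Corollary C.** Since $1.24>c_0$, Theorem B holds for $c_1=1.24$ with some constant $C$, which we may take to be at least $1$. Put $m_0=200C$ and
$$c=\max\Big\{1.245,\ \frac54-\frac1{m_0}\Big\}<\frac54 .$$
Let $m=t-1$, and let $G$ have $\alpha(G)\le2$ and no strong odd $K_t$-immersion.

If $m\ge m_0$, then $C=0.005\,m_0\le0.005\,m$, so $\chi(G)\le1.24m+C\le1.245m\le\lceil cm\rceil$.

If $m<m_0$, then $cm\ge\frac54m-\frac m{m_0}>\frac54m-1\ge\lfloor\frac54m\rfloor-1$. So the integer $\lceil cm\rceil$ exceeds $\lfloor\frac54m\rfloor-1$, hence $\lceil cm\rceil\ge\lfloor\frac54m\rfloor\ge\chi(G)$ by Theorem A.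

Finally let $c<1$. The graph $K_{t-1}$ has $\alpha\le2$, has too few vertices for a $K_t$-immersion, and has $\chi=t-1$. For large $t$ we have $(1-c)(t-1)\ge1$, so $\lceil c(t-1)\rceil<c(t-1)+1\le t-1=\chi(K_{t-1})$. So no $c<1$ has the property. $\blacksquare$
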